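# Undecidability of representability for complemented semigroups under relativised complement

## 1. Relativised complement and Theorem A

**Theorem A.** There is no algorithm deciding whether a finite unary semigroup $(A,\mathbin{;},-)$ has a relativised representation. There is no algorithm deciding whether it has a relativised representation over a finite base.

Let us unpack this. A *unary semigroup* is a set $A$ with an associative binary operation $;$ and a unary operation $-$, with no further axioms. A finite one can be handed to a computer as two finite tables. The theorem asks whether the abstract symbols can be read as binary relations, with $;$ read as relational composition,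
$$R;S=\{(x,y):\exists z\ (x,z)\in R,\ (z,y)\in S\},$$
and $-$ read as complement. The word *relativised* says what the complement is taken in.

**Definition (representations).** Let $(A,\mathbin{;},-)$ be a unary semigroup and $X$ a set, the *base*. Consider an injective map $\theta:A\to\wp(X\times X)$ with $(a;b)^\theta=a^\theta;b^\theta$ for all $a,b\in A$.

* It is a *universal representation* if $(-a)^\theta=(X\times X)\setminus a^\theta$ for all $a$.
* It is a *relativised representation* if $(-a)^\theta=U\setminus a^\theta$ for all $a$, where $U=\bigcup_{b\in A}b^\theta$.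

The question, for relativised complement, comes from Robin Hirsch, Marcel Jackson and Jaš Šemrl, "Minimal signatures with undecidability of representability by binary relations", arXiv:2410.15906 (2024). For universal complement, undecidability of both versions is a known result. We shall not use it; the reduction below reproves it.

Some small cases show what changes when $X\times X$ becomes $U$.

**Example 1 (one algebra, two kinds of $U$).** Let $A=\{0,1\}$ with $1;1=1$, all other products $0$, and $-$ exchanging $0$ and $1$. Over a one-point base $\{x\}$ the map $0\mapsto\emptyset$, $1\mapsto\{(x,x)\}$ is a universal representation. Over $\mathbb Q$ the map $0\mapsto\emptyset$, $1\mapsto{<}$ is a relativised representation: $<;<$ equals $<$ because $\mathbb Q$ is dense, and $U={<}$. In the second one $U$ contains no pair $(z,z)$ and no pair together with its reverse.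

**Example 2 (relativised but not universal).** Let $A=\{0,1\}$ with *all* products $0$ and $-$ exchanging $0$ and $1$. Over $\{x,y\}$ with $x\ne y$, the map $0\mapsto\emptyset$, $1\mapsto\{(x,y)\}$ is a relativised representation. There is no universal one. Suppose $\theta$ were universal over $X$; then $X\neq\emptyset$ as $\theta$ is injective. Each $(x,x)$ lies in $a^\theta$ for some $a$, hence in $(a;a)^\theta=0^\theta$. If $(x,y)\in1^\theta$, then $(x,y)\in 0^\theta;1^\theta=0^\theta$, contradicting that $0^\theta,1^\theta$ are complementary. So $1^\theta=\emptyset$ and $0^\theta=X\times X\ne\emptyset$; but $0^\theta=(0;1)^\theta=0^\theta;\emptyset=\emptyset$, a contradiction. So the relativised problem is a different problem from the universal one.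

**Example 3 (no representation).** In a relativised representation $a^\theta\subseteq U$, so $--a=a$ for all $a$. Also, if $-a=a$ for some $a$, then $a^\theta=U\setminus a^\theta$ forces $U=\emptyset$, and injectivity gives $|A|=1$.

**Example 4 (unions need not be preserved).** Let $A=\wp(\{x,y,z\})$ with set complement as $-$ and all products $\emptyset$. Take four points $l,r_1,r_2,r_3$, write $k$ for the pair $(l,r_k)$, and let $U=\{1,2,3\}$. Put $\emptyset\mapsto\emptyset$, $\{x,y,z\}\mapsto U$ and
$$\{x\}\mapsto\{1,2\},\quad \{y\}\mapsto\{1,3\},\quad\{z\}\mapsto\{2,3\},\quad\{y,z\}\mapsto\{3\},\quad\{x,z\}\mapsto\{2\},\quad\{x,y\}\mapsto\{1\}.$$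
The images are the eight subsets of $U$, complements go to complements, and all compositions are empty because no $r_k$ is a first coordinate. So this is a relativised representation. But $\{x\}\cup\{y\}=\{x,y\}$, while the images satisfy $\{1,2\}\cup\{1,3\}\ne\{1\}$. When an abstract algebra happens to be a Boolean algebra, a representation need not respect its order. We must remember this all through Section 6.

## 2. Group refutations; Theorems B and C

The undecidability is imported from group theory.

**Definition (instances).** An *instance* is a triple $I=(\mathcal X,\mathcal R,w)$, where $\mathcal X$ is a finite nonempty alphabet, $\mathcal R$ is a finite set of words over $\mathcal X^{\pm1}$, and $w$ is such a word. A *refutation of $I$ in a group $H$* is a map $\varphi:\mathcal X\to H$, extended to words, with $\varphi(r)=1$ for all $r\in\mathcal R$ and $\varphi(w)\neq1$.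

For instance, $(\{x\},\{xx\},x)$ has a refutation in $\mathbb Z_2$, and $(\{x\},\{x\},x)$ has none in any group. In general a refutation refutes the claim that the relations $\mathcal R$ imply $w=1$.

Among finite unary semigroups let

* **Rel** (resp. **FRel**) be those with a relativised representation (resp. one over a finite base);
* **Univ** (resp. **FUniv**) be those with a universal representation (resp. one over a finite base);
* **Lin** be those with a relativised representation over $\mathbb Q$ in which $U$ is the strict order $<$ of $\mathbb Q$.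

**Theorem B.** There is an algorithm which from an instance $I$ computes a finite unary semigroup $\mathfrak A_I$ such that:

1. $I$ has a refutation in some group $\iff\mathfrak A_I\in\mathrm{Rel}\iff\mathfrak A_I\in\mathrm{Univ}\iff\mathfrak A_I\in\mathrm{Lin}$;
2. $I$ has a refutation in some finite group $\iff\mathfrak A_I\in\mathrm{FRel}\iff\mathfrak A_I\in\mathrm{FUniv}$.

Recall that $S$ *many-one reduces* to $S'$ if there is a computable $h$ with $n\in S\iff h(n)\in S'$. A set is $\Pi^0_1$ if its complement is recursively enumerable (r.e.), $\Pi^0_1$-*hard* if every $\Pi^0_1$ set many-one reduces to it, and $\Pi^0_1$-*complete* if both hold. A $\Pi^0_1$-hard set is undecidable.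

**Theorem C.**

1. Rel is $\Pi^0_1$-complete under many-one reductions. FRel is recursively enumerable and not recursive.
2. Every class $\mathcal K$ of finite unary semigroups with $\mathrm{Univ}\cap\mathrm{Lin}\subseteq\mathcal K\subseteq\mathrm{Rel}$ is $\Pi^0_1$-hard, hence undecidable. Every $\mathcal K$ with $\mathrm{FUniv}\subseteq\mathcal K\subseteq\mathrm{FRel}$ is undecidable.
3. Let $\{\mathbin{;},-\}\subseteq\Sigma\subseteq\{\mathbin{;},-,+,\cdot,\le,0,1,1',D,R\}$, where $D,R$ are domain and range. Let $\mathcal K$ be a class of finite $\Sigma$-structures. Suppose $\mathcal K$ contains every finite $\Sigma$-structure having a universal representation (resp. one over a finite base) that interprets all symbols of $\Sigma$ in the standard way. Suppose also that all members of $\mathcal K$ have $\{\mathbin{;},-\}$-reduct in Rel (resp. FRel). Then $\mathcal K$ is undecidable.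
4. The relativised-representable unary semigroups are not finitely axiomatisable in first-order logic, and $\mathrm{FRel}\ne\mathrm{Rel}$.

In item 3 the standard reading is: $+,\cdot,\le$ are union, intersection, inclusion; $0,1,1'$ are $\emptyset$, $X\times X$ and the identity relation; and $D(a)=\{(x,x):\exists y\,(x,y)\in a\}$, $R(a)=\{(y,y):\exists x\,(x,y)\in a\}$.

We rely on three published facts.

* **(NB)** The Novikov–Boone theorem, many-one form. For every r.e. set $E\subseteq\mathbb N$ there are a finite presentation $\langle\mathcal X\mid\mathcal R\rangle$ of a group $G$ and a computable map $n\mapsto w_n$ to words with $n\in E\iff w_n=1$ in $G$. Source: J. Rotman, *An Introduction to the Theory of Groups*, 4th ed., Ch. 12, where this is the combination of the Markov–Post construction with Boone's Lemma in the proof of the Novikov–Boone–Britton theorem. For Theorem A only the unsolvability of the word problem is needed.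
* **(S)** A. M. Slobodskoĭ, *Undecidability of the universal theory of finite groups*, Algebra i Logika 20 (1981): the set of universal first-order sentences true in all finite groups is undecidable.
* Gödel's completeness theorem.

The plan: an instance becomes a partial multiplication table (Section 3), the table becomes a finite algebra (Section 4), a group realising the table represents the algebra (Section 5), and, the hard direction, any relativised representation of the algebra yields a group realising the table (Sections 6 to 9).

## 3. Cancellative tables and the word problem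

**Definition (tables).** A *table* is $T=(P,Q,C,\ast)$ with $P,Q,C$ finite, nonempty, pairwise disjoint sets and $\ast:P\times Q\to C$ *cancellative*: $p\ast q=p\ast q'\Rightarrow q=q'$ and $p\ast q=p'\ast q\Rightarrow p=p'$. A *realisation* of $T$ in a group $G$ consists of injective maps $\alpha:P\to G$, $\beta:Q\to G$, $\gamma:C\to G$ with $\alpha(p)\beta(q)=\gamma(p\ast q)$ for all $p,q$.

**Example 5.** Let $P=\{p_1,p_2\}$, $Q=\{q,q'\}$, with $p_1\ast q=p_2\ast q'$. Put $g=\beta(q)\beta(q')^{-1}$. The coincidence says $\alpha(p_1)g=\alpha(p_2)$. If also $p_1\ast q'=p_2\ast q$, then $\alpha(p_2)g=\alpha(p_1)$, so $g^2=1$.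

**Example 6 (a table realisable in no group).** Let $P=\{p_1,p_2,p_3,p_4\}$, $Q=\{q,q'\}$ and

| $\ast$ | $q$ | $q'$ |
|---|---|---|
| $p_1$ | $c_1$ | $c_2$ |
| $p_2$ | $c_2$ | $c_1$ |
| $p_3$ | $c_3$ | $c_4$ |
| $p_4$ | $c_5$ | $c_3$ |

Rows and columns have no repetitions, so this is a table. In a realisation, with $g$ as above, the first two rows give $g^2=1$. The $c_3$ coincidence gives $\alpha(p_3)g=\alpha(p_4)$, so $\alpha(p_4)g=\alpha(p_3)$, that is, $\alpha(p_4)\beta(q)=\alpha(p_3)\beta(q')$, so $\gamma(c_5)=\gamma(c_4)$. This contradicts injectivity of $\gamma$.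

So coincidences in the table impose equations on ratios such as $g$, and injectivity imposes inequations. The next proposition codes any instance this way. Part (a) is the delicate one: after the intended equations are imposed, no unintended ones may follow.

**Proposition 1.** There is an algorithm which from an instance $I$ computes a table $T_I$ such that: (a) a refutation of $I$ in $H$ yields a realisation of $T_I$ in $H\times Z$ for a finite group $Z$; (b) a realisation of $T_I$ in $H$ yields a refutation of $I$ in $H$.

*Proof.* Delete empty relators and replace $w$ by $wxx^{-1}$ for some $x\in\mathcal X$. All words are now nonempty and the refutations are the same. Let $J=\mathcal R\sqcup\{\star\}$, where index $r\in\mathcal R$ stands for the word $r$, and $\star$ stands for $w$.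

**The graph.** *Purpose: to spell words as walks in a graph with no loops and no double edges, so that an edge is determined by its two ends.* Take vertices $o$ and $x^1,x^2$ for $x\in\mathcal X$, and directed edges
$$x':o\to x^1,\qquad x'':x^1\to x^2,\qquad x''':x^2\to o.$$
A word $r\in J$ of length $m$ determines a closed walk $o=v_0,v_1,\dots,v_n=o$ with $n=3m\ge3$: the letter $x$ traverses $x',x'',x'''$ forwards, and $x^{-1}$ traverses $x''',x'',x'$ backwards. Let step $i$, from $v_{i-1}$ to $v_i$, use edge $\delta_i$ with sign $\epsilon_i=\pm1$. For each $r\in J$ add new vertices $b_1,\dots,b_n$ (put $b_0=b_n$) and new edges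
$$f_i:v_i\to b_i,\qquad y_i:b_{i-1}\to b_i\qquad(1\le i\le n),$$
and put $f_0=f_n$, which is consistent since $v_0=v_n$. All of these depend on $r$. The resulting graph $\Gamma$ has no loops and at most one edge joining any two vertices, irrespective of direction (for the cycle of the $y_i$ this uses $n\ge3$). The neighbours of $b_i$ are exactly $v_i$, $b_{i-1}$, $b_{i+1}$, with indices modulo $n$.

**The clusters.** *Purpose: small pieces whose coincidences will impose the equations.* A cluster is a finite set of *points*, each point $a$ lying over a vertex $\nu(a)$, together with *arrows* $(a,\lambda,a')$ where $\lambda$ is an edge $\nu(a)\to\nu(a')$. We take the following clusters.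

* *Squares* ($r\in J$, $1\le i\le n$): one point over each of the four vertices $v_{i-1},v_i,b_{i-1},b_i$, and one arrow for each edge of $\Gamma$ joining two of them. The four vertices are distinct because $\Gamma$ has no loops. The edges are exactly $\delta_i,f_{i-1},f_i,y_i$: among these vertices, $b_i$ has only the neighbours $v_i,b_{i-1}$ and $b_{i-1}$ only the neighbours $v_{i-1},b_i$, since $v_{i-1}\neq v_i$.
* *Rings* ($r\in\mathcal R$): one point over each of $b_1,\dots,b_n$, and one arrow for each edge joining two of them. These edges are exactly $y_1,\dots,y_n$.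
* *The strand* ($r=\star$): points $z_0,\dots,z_n$ with $\nu(z_i)=b_i$, so that $\nu(z_0)=\nu(z_n)$, and arrows $(z_{i-1},y_i,z_i)$ for $1\le i\le n$.

Each cluster has at most one arrow with a given label, and every arrow joins distinct points. A ring closes up and will force a product to be $1$. The strand has two *different* points over one vertex and will force a product to differ from $1$.

**The table.** Let $P$ be the disjoint union of the clusters, $Q=\{q_\lambda,q'_\lambda:\lambda\text{ an edge}\}$, and $C=(P\times Q)/{\sim}$, where $\sim$ is generated by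
$$(a,q_\lambda)\sim(a',q'_\lambda)\qquad\text{for all arrows }(a,\lambda,a').$$
The map $\ast$ is the quotient map. A pair $(a,q_\lambda)$, or a pair $(a,q'_\lambda)$, can occur only in the relation of the unique arrow labelled $\lambda$ in the cluster of $a$. So each pair occurs in at most one generating relation, classes have size at most $2$, and the two members of a $2$-element class differ in both coordinates. Hence $\ast$ is cancellative. All this is computable from $I$.

**Part (b): from a realisation to a refutation.** Let $\alpha,\beta,\gamma$ realise $T_I$ in $H$. Put $\mu(\lambda)=\beta(q_\lambda)\beta(q'_\lambda)^{-1}$. For an arrow $(a,\lambda,a')$ we have $\alpha(a)\beta(q_\lambda)=\alpha(a')\beta(q'_\lambda)$, that is,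
$$\alpha(a)\mu(\lambda)=\alpha(a').\tag{1}$$
Put $\varphi(x)=\mu(x')\mu(x'')\mu(x''')$. Then $\varphi(r)=\prod_{i=1}^n\mu(\delta_i)^{\epsilon_i}$ for $r\in J$. In the $i$-th square, go from the point over $v_{i-1}$ to the point over $b_i$ in the two possible ways. By (1),
$$\mu(\delta_i)^{\epsilon_i}\mu(f_i)=\mu(f_{i-1})\mu(y_i),\qquad\text{so}\qquad\mu(\delta_i)^{\epsilon_i}=\mu(f_{i-1})\mu(y_i)\mu(f_i)^{-1}.$$
The product over $i$ telescopes, and $f_0=f_n$, so
$$\varphi(r)=\mu(f_n)\,\mu(y_1)\cdots\mu(y_n)\,\mu(f_n)^{-1}.$$
For $r\in\mathcal R$, going once round the ring gives $\mu(y_1)\cdots\mu(y_n)=1$, so $\varphi(r)=1$. For $r=\star$, the strand gives $\alpha(z_0)\mu(y_1)\cdots\mu(y_n)=\alpha(z_n)\neq\alpha(z_0)$ by injectivity of $\alpha$. So the product is not $1$ and $\varphi(w)\neq1$.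

**Part (a): from a refutation to a realisation.** Let $\varphi$ be a refutation in $H$. *First we solve the equations (1) in $H$, ignoring injectivity.* Put $\mu(x')=\varphi(x)$, $\mu(x'')=\mu(x''')=1$, $\mu(f_i)=1$, $\mu(y_i)=\mu(\delta_i)^{\epsilon_i}$. Then $\mu(y_1)\cdots\mu(y_n)=\varphi(r)$ for each $r\in J$. Define $\pi:P\to H$:

* in a square, $\pi=1$ over $v_{i-1},b_{i-1}$ and $\pi=\mu(\delta_i)^{\epsilon_i}$ over $v_i,b_i$;
* in a ring, $\pi=\mu(y_1)\cdots\mu(y_i)$ over $b_i$, which equals $\varphi(r)=1$ over $b_n=b_0$;
* on the strand, $\pi(z_i)=\mu(y_1)\cdots\mu(y_i)$.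

Then $\pi(a)\mu(\lambda)=\pi(a')$ for every arrow. For the arrow $\delta_i$ of a square: if $\epsilon_i=1$ it goes from $\pi=1$ to $\pi=\mu(\delta_i)$; if $\epsilon_i=-1$ it goes from $\pi=\mu(\delta_i)^{-1}$ to $\pi=1$. The arrows $f_{i-1},f_i$ join points of equal $\pi$ and $\mu(f)=1$. The arrow $y_i$ of a square goes from $1$ to $\mu(\delta_i)^{\epsilon_i}=\mu(y_i)$. Rings and the strand are immediate, using $\pi=1$ over $b_0$ in a ring. Moreover $\pi(z_0)=1\neq\varphi(w)=\pi(z_n)$.

*Next we attach tags that separate everything except what was identified.* Let $Z$ be the $\mathbb Z_3$-vector space with basis $\{\mathbf e_\xi\}$ indexed by the vertices, the clusters and the edges. Let $\mathrm{cl}(a)$ be the cluster of $a$. For $\lambda:t\to h$ put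
$$\alpha(a)=(\pi(a),\ \mathbf e_{\nu(a)}+\mathbf e_{\mathrm{cl}(a)}),\qquad\beta(q_\lambda)=(\mu(\lambda),\ \mathbf e_h-\mathbf e_t+\mathbf e_\lambda),\qquad\beta(q'_\lambda)=(1,\ \mathbf e_\lambda)$$
in $H\times Z$. The map $\beta$ is injective because $h\neq t$. The map $\alpha$ is injective because the only distinct points with the same cluster and vertex are $z_0,z_n$, and $\pi(z_0)\ne\pi(z_n)$. For an arrow $(a,\lambda,a')$ we have $\nu(a)=t$, $\nu(a')=h$, so both $\alpha(a)\beta(q_\lambda)$ and $\alpha(a')\beta(q'_\lambda)$ equal $(\pi(a'),\mathbf e_h+\mathbf e_{\mathrm{cl}(a)}+\mathbf e_\lambda)$. So $\gamma(a\ast q):=\alpha(a)\beta(q)$ is well defined.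

*Finally, $\gamma$ is injective.* Let $\alpha(a)\beta(q)=\alpha(a')\beta(\tilde q)$. The cluster and edge coordinates give $\mathrm{cl}(a)=\mathrm{cl}(a')$ and $q,\tilde q\in\{q_\lambda,q'_\lambda\}$ for one $\lambda:t\to h$. If $q=\tilde q$, then $\alpha(a)=\alpha(a')$ and $a=a'$. Otherwise, by symmetry, $q=q_\lambda$ and $\tilde q=q'_\lambda$. Then
$$\mathbf e_{\nu(a)}+\mathbf e_h-\mathbf e_t=\mathbf e_{\nu(a')},\qquad\pi(a)\mu(\lambda)=\pi(a').$$
Write $[\cdot]$ for $1$ if the statement holds and $0$ otherwise. The $t$-coordinate reads $[\nu(a)=t]-1\equiv[\nu(a')=t]\pmod 3$. The left side is $0$ or $-1$ and the right side is $0$ or $1$, so both are $0$: $\nu(a)=t$, and then $\nu(a')=h$. (Modulo $2$ the solution $\nu(a)=h$, $\nu(a')=t$ would survive; this is why $\mathbb Z_3$ is used.)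

In a square or ring, every edge joining two of its vertices carries an arrow, so $(a,\lambda,a')$ is an arrow. On the strand, $\lambda$ joins two of the $b$'s of $\star$, so $\lambda=y_i$ for some $i$, with $\nu(a)=b_{i-1}$, $\nu(a')=b_i$. The only vertex with two points over it is $b_0=b_n$. So if $(a,\lambda,a')$ is not an arrow, there are two cases.

* $i=1$, $a=z_n$, $a'=z_1$. Then $\pi(z_n)\mu(y_1)=\pi(z_1)=\pi(z_0)\mu(y_1)$.
* $i=n$, $a=z_{n-1}$, $a'=z_0$. Then $\pi(z_0)=\pi(z_{n-1})\mu(y_n)=\pi(z_n)$.

Both contradict $\pi(z_0)\neq\pi(z_n)$. So $(a,\lambda,a')$ is an arrow and $(a,q)\sim(a',\tilde q)$. $\square$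

## 4. The finite algebra of a table

Let $T=(P,Q,C,\ast)$ be a table. We want a finite Boolean algebra of "relations" in which $p$, $q$, $c$ are to behave as bijections between three sorts of points $1,2,3$, and $-$ is to *enforce* this. Two further sorts $0$ and $4$ are there for a purpose that appears in Step 2 of Section 6.

The *sorts* are $0,1,2,3,4$. For sorts $i,j$ define pairwise disjoint finite sets $\mathrm{At}_{ij}$ of *atoms of block $(i,j)$*, with *source* $i$ and *target* $j$:

* $\mathrm{At}_{ii}=\{e_i,d_i\}$ for $i=1,2,3$; $\mathrm{At}_{00}=\{e_0\}$; $\mathrm{At}_{44}=\{e_4\}$;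
* $\mathrm{At}_{12}=P\cup\{n_{12}\}$, $\mathrm{At}_{23}=Q\cup\{n_{23}\}$, $\mathrm{At}_{13}=C\cup\{n_{13}\}$;
* $\mathrm{At}_{ij}=\{u_{ij}\}$ for all other $i\neq j$ (the *$u$-blocks*).

Think of $e_i$ as identity, $d_i$ as "different", $n_{ij}$ as "none of the named ones", $u_{ij}$ as "universal". Atoms in $P\cup Q\cup C$ are *small*; the $d_i$ and $n_{ij}$ are *large*. For atoms $x\in\mathrm{At}_{ij}$, $y\in\mathrm{At}_{kl}$ put $x\circ y=\emptyset$ if $j\ne k$. If $j=k$, define $x\circ y\subseteq\mathrm{At}_{il}$ by:

* (R1) $e_i\circ y=\{y\}$ and $x\circ e_j=\{x\}$;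
* (R2) $p\circ q=\{p\ast q\}$ for $p\in P$, $q\in Q$;
* (R3) for $s$ small in block $(i,j)$: $d_i\circ s=s\circ d_j=\mathrm{At}_{ij}\setminus\{s\}$;
* (R4) $p\circ n_{23}=\mathrm{At}_{13}\setminus(p\ast Q)$ and $n_{12}\circ q=\mathrm{At}_{13}\setminus(P\ast q)$;
* (R5) $x\circ y=\mathrm{At}_{il}$ in all remaining cases.

The algebra $\mathfrak A(T)$ has universe $\wp(\mathrm{At})$ with $\mathrm{At}=\bigcup\mathrm{At}_{ij}$, and operations $-a=\mathrm{At}\setminus a$, $a;b=\bigcup_{x\in a,\,y\in b}x\circ y$. Write $+$ for union, identify atoms with singletons, and put $0=\emptyset$, $1=\mathrm{At}$, $e=e_0+\dots+e_4$. Clearly $--a=a$, $0;a=0=a;0$, $e;a=a=a;e$, and $\mathfrak A(T)$ is computable from $T$. The smallest case, $|P|=|Q|=|C|=1$, has $8+6+17=31$ atoms.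

*Duality.* Reversing products, sending sort $i$ to $4-i$ and swapping $P$ with $Q$ carries the definition for $(P,Q,C,\ast)$ to the definition for the opposite table $(Q,P,C,\ast^{\mathrm{op}})$. Block $(i,j)$ goes to $(4-j,4-i)$, so $(1,2)\leftrightarrow(2,3)$ while $(1,3)$ is fixed, and each of (R1)–(R5) goes to itself. So each statement below, once proved for all tables, has a left–right dual.

**(F1)** *If $x\in\mathrm{At}_{ij}$ and $y\in\mathrm{At}_{jk}$, then $x\circ y\neq\emptyset$.* In (R3) and (R4) the relevant $n$ belongs to the product; the other rules are clear.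

**(F2)** *For $x\in\mathrm{At}_{ij}$: $x;\mathrm{At}_{jk}=\mathrm{At}_{ik}$. Dually $\mathrm{At}_{ki};x=\mathrm{At}_{kj}$.*

*Proof.* This is clear for $x=e_i$, so let $x\neq e_i$.

* If $k=j\in\{0,4\}$, then $i\neq j$ and $x\circ e_j=\{x\}=\mathrm{At}_{ij}$.
* If $k=j\in\{1,2,3\}$, then $x\circ e_j\cup x\circ d_j=\{x\}\cup x\circ d_j=\mathrm{At}_{ij}$, by (R3) if $x$ is small and by (R5) otherwise.
* If $k\ne j$ and $(j,k)$ is a $u$-block, (R5) gives $x\circ u_{jk}=\mathrm{At}_{ik}$.
* Otherwise $n_{jk}$ exists, and $x\circ n_{jk}=\mathrm{At}_{ik}$ by (R5) unless $x=p\in P$ and $(j,k)=(2,3)$. In that case $p\circ n_{23}\cup p\ast Q=\mathrm{At}_{13}$. $\square$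

**Lemma 2.** The operation $;$ is associative.

*Proof.* By additivity it suffices to compare $(x;y);z$ and $x;(y;z)$ for atoms. Both are $0$ unless $x\in\mathrm{At}_{ij}$, $y\in\mathrm{At}_{jk}$, $z\in\mathrm{At}_{kl}$, which we assume. If one of the three is an identity atom $e_\ast$, use (R1).

*One of them is a $u$-atom*, hence a whole block. Both sides equal $\mathrm{At}_{il}$. If $x=\mathrm{At}_{ij}$, then $(x;y);z=\mathrm{At}_{ik};z=\mathrm{At}_{il}$ by (F2), while $y;z$ is a nonempty subset of $\mathrm{At}_{jl}$ by (F1), so $x;(y;z)=\mathrm{At}_{il}$ by (F2). The case of $z$ is dual. If $y=\mathrm{At}_{jk}$, then $(x;y);z=\mathrm{At}_{ik};z=\mathrm{At}_{il}$ and $x;(y;z)=x;\mathrm{At}_{jl}=\mathrm{At}_{il}$.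

*Otherwise all three are small or large*, so $1\le i\le j\le k\le l\le3$, and at least one of the three is a $d$, since three strict increases do not fit in $\{1,2,3\}$. By (R5) the product of two composable large atoms is a full block. By (R3), (R4) the product of a composable small atom and large atom, in either order, contains a large atom.

Suppose at least two of $x,y,z$ are large. If $x,y$ are both large, $x;y=\mathrm{At}_{ik}$ and (F2) gives $(x;y);z=\mathrm{At}_{il}$. Otherwise exactly one of $x,y$ is large and $z$ is large; $x;y$ contains a large atom, whose product with $z$ is $\mathrm{At}_{il}$. So $(x;y);z=\mathrm{At}_{il}$, and dually $x;(y;z)=\mathrm{At}_{il}$.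

Suppose exactly one is large. It is a $d$, the other two are small, and the triple is $(d_1,p,q)$, $(p,d_2,q)$ or $(p,q,d_3)$. By cancellativity,
$$(\mathrm{At}_{12}\setminus p);q=\{p'\ast q:p'\neq p\}\cup(\mathrm{At}_{13}\setminus P\ast q)=\mathrm{At}_{13}\setminus\{p\ast q\},$$
and dually $p;(\mathrm{At}_{23}\setminus q)=\mathrm{At}_{13}\setminus\{p\ast q\}$. Also $d_1;(p\ast q)=(p\ast q);d_3=\mathrm{At}_{13}\setminus\{p\ast q\}$ by (R3). Since $d_1;p=p;d_2=\mathrm{At}_{12}\setminus p$ and $d_2;q=q;d_3=\mathrm{At}_{23}\setminus q$, both sides equal $\mathrm{At}_{13}\setminus\{p\ast q\}$ in all three cases. $\square$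

The next lemma is the point of the design: it expresses "is a function" by an equation in $;$ and $-$ alone.

**Lemma 3.** (i) Suppose $f$ contains exactly one atom $f_i$ with source $i$ for each sort $i$, and each $f_i$ is $e_i$, or small, or $u_{ij}$ with $j\in\{0,4\}$. Then $f;(-e)=-f$.
(ii) Dually, suppose $g$ contains exactly one atom with each target $j$, each being $e_j$, small, or $u_{ij}$ with $i\in\{0,4\}$. Then $(-e);g=-g$.
(iii) For $s$ small in block $(i,j)$: $s;1=e_i;1$, $\ 1;s=1;e_j$, and $e_i;s=s=s;e_j$.

*Proof.* (i) Let $f_i\in\mathrm{At}_{ij}$. The atoms of $-e$ with source $j$ are those of $\mathrm{At}_{jl}$ for $l\neq j$, together with $d_j$ if $j\in\{1,2,3\}$. By (F2) the former contribute $\bigcup_{l\neq j}\mathrm{At}_{il}$ to $f_i;(-e)$. The contribution to block $(i,j)$ is $\mathrm{At}_{ij}\setminus\{f_i\}$: if $j\in\{0,4\}$, there is no $d_j$ and $\mathrm{At}_{ij}=\{f_i\}$, so both are empty; otherwise $f_i=e_i$ and $e_i\circ d_i=\{d_i\}$, or $f_i$ is small and (R3) applies. So $f_i;(-e)$ is the set of atoms with source $i$ other than $f_i$. The union over $i$ is $-f$. Part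 (ii) is dual.
(iii) By (F2), $s;1$ and $e_i;1$ are both the set of atoms with source $i$. The second equation is dual, and the last is (R1). $\square$

## 5. Representing the algebra by group translations

**Proposition 4.** If $T$ is realised in a group $G$, then $\mathfrak A(T)\in\mathrm{Univ}\cap\mathrm{Lin}\cap\mathrm{Rel}$. If $G$ is finite, then $\mathfrak A(T)\in\mathrm{FUniv}\cap\mathrm{FRel}$. The universal representation constructed also sends $+,\cap,\subseteq,0,1,e$ to union, intersection, inclusion, $\emptyset$, $X\times X$ and the identity relation.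

*Proof.* Replace $G$ by the subgroup generated by the (finite) images of $\alpha,\beta,\gamma$, then by its product with a large $\mathbb Z_N$. So we may assume $G$ is countable, finite if it was finite, and $|G|>|P|+|Q|+|C|+2$.

**The universal representation.** *Purpose: read small atoms as right translations.* Let $X_0,X_4$ be singletons, $X_i=G\times\{i\}$ for $i=1,2,3$, and $X=\bigsqcup X_i$. For $M\subseteq G$ and $i,j\in\{1,2,3\}$ let $[M]_{ij}=\{((g,i),(gm,j)):g\in G,\ m\in M\}$. Then $[M]_{ij};[M']_{jk}=[MM']_{ik}$. Define $\theta$ on atoms:

* $e_i\mapsto\mathrm{id}_{X_i}$ and $d_i\mapsto[G\setminus\{1\}]_{ii}$;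
* $p\mapsto[\{\alpha(p)\}]_{12}$, $q\mapsto[\{\beta(q)\}]_{23}$, $c\mapsto[\{\gamma(c)\}]_{13}$;
* $n_{12}\mapsto[G\setminus\alpha P]_{12}$, $n_{23}\mapsto[G\setminus\beta Q]_{23}$, $n_{13}\mapsto[G\setminus\gamma C]_{13}$;
* $u_{ij}\mapsto X_i\times X_j$.

Put $a^\theta=\bigcup_{x\in a}x^\theta$. By injectivity of $\alpha,\beta,\gamma$ and the size of $G$, the images of the atoms of $\mathrm{At}_{ij}$ are nonempty and partition $X_i\times X_j$. So $\theta$ is injective, preserves the Boolean operations with complement in $X\times X$, and sends $0,1,e$ to $\emptyset$, $X\times X$, $\mathrm{id}_X$. Each atom of block $(i,j)$ has domain $X_i$ and range $X_j$.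

Composition is additive, so it remains to check (R1)–(R5). (R1) and (R2) are clear. (R3): $(G\setminus\{1\})m=m(G\setminus\{1\})=G\setminus\{m\}$. (R4): $\alpha(p)(G\setminus\beta Q)=G\setminus\gamma(p\ast Q)$, and $[G\setminus\gamma(p\ast Q)]_{13}$ is the image of $\mathrm{At}_{13}\setminus p\ast Q$ since $\gamma$ is injective; the other case is dual. (R5): if one factor is a $u$-atom, the product is the full block because the other factor has full domain and range. Otherwise both factors are large, since a composable small–small pair falls under (R2) and a composable small–large pair under (R3) or (R4). Their images have the form $[G\setminus M]$, $[G\setminus M']$ with $|M|+|M'|<|G|$. For $g\in G$ pick $h\notin M\cup gM'^{-1}$; then $g=h\cdot h^{-1}g$ with $h\notin M$ and $h^{-1}g\notin M'$. So $(G\setminus M)(G\setminus M')=G$.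

Thus $\theta$ is a universal representation. Since $1^\theta=X\times X$, it is also a relativised one. Its base is finite if $G$ is.

**The representation over $(\mathbb Q,<)$.** *Purpose: membership in Lin.* $X$ is countable. Let $D_k$ be the set of rationals whose reduced denominator is a positive power of the $k$-th prime. The $D_k$ are disjoint and dense. Enumerate $X=\{x_1,x_2,\dots\}$ and send $D_k$ to $x_k$ (as long as $x_k$ exists) and all other rationals to $x_1$. This is a map $\chi:\mathbb Q\to X$ with every fibre dense. Put
$$a^{\theta'}=\{(s,t):s<t,\ (\chi s,\chi t)\in a^\theta\}.$$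
Then $U=1^{\theta'}={<}$ and $(-a)^{\theta'}=U\setminus a^{\theta'}$. The map $\theta'$ is injective because every pair in $X\times X$ is $(\chi s,\chi t)$ for some $s<t$. The inclusion $a^{\theta'};b^{\theta'}\subseteq(a;b)^{\theta'}$ is clear. Conversely, if $s<t$ and $z\in X$ witnesses $(\chi s,\chi t)\in a^\theta;b^\theta$, then $z=\chi(v)$ for some $v$ with $s<v<t$. $\square$

The second representation is the one to keep in mind below: from an ordered set in which nothing ever goes back down, we must recover a group, with inverses.

## 6. Determinism forced by the complement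

The rest is devoted to the converse.

**Proposition 5.** If $\mathfrak A(T)$ has a relativised representation $\theta$ over a base $Y$, then $T$ is realisable in a group, and in a finite group if $Y$ is finite.

Write $\bar a=a^\theta$ and $U=\bigcup_a\bar a$. Then $\bar a;\bar b=\overline{a;b}\subseteq U$, so $U$ is transitive. Each pair in $U$ lies in exactly one of $\bar a$, $\overline{-a}$. That is all we are given; as Example 4 warns, we may not assume $\overline{a+b}=\bar a\cup\bar b$, or that $a\subseteq b$ gives $\bar a\subseteq\bar b$.

**Definition (determinism).** Call $\rho\subseteq U$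

* *forward deterministic* (fd) if $(x,y),(x,z)\in\rho$ and $(y,z)\in U$ imply $(y,z)\in\bar e$;
* *backward deterministic* (bd) if $(x,z),(y,z)\in\rho$ and $(x,y)\in U$ imply $(x,y)\in\bar e$.

Subsets of fd (bd) relations are fd (bd). In the representation over $\mathbb Q$, $\bar e=\{(s,t):s<t,\ \chi s=\chi t\}$, and $\bar p$ is fd: the points above $x$ that are $\bar p$-related to $x$ all have the same colour $\chi$. The definition says nothing about $y,z$ that are not $U$-related.

**Step 1.** *Purpose: turn the equations of Lemma 3 into determinism. Claim: if $f;(-e)=-f$ then $\bar f$ is fd; if $(-e);g=-g$ then $\bar g$ is bd. In particular $\bar e$ is fd and bd.*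

Let $(x,y),(x,z)\in\bar f$ and suppose $(y,z)\in U\setminus\bar e=\overline{-e}$. Then $(x,z)\in\bar f;\overline{-e}=\overline{f;(-e)}=\overline{-f}$, which is disjoint from $\bar f$, a contradiction. The second claim is dual. For $e$, note $e;(-e)=-e=(-e);e$.

**Step 2.** *Purpose: recover the few order facts we need. Claim: $\bar e_i\subseteq\bar e$ for $i=1,2,3$; $\bar0=\emptyset$; $\bar1=U$.*

Here is the use of sorts $0$ and $4$. Fix $i\in\{1,2,3\}$ and $k\in\{0,4\}$, and put
$$f=e_i+e_k+\sum_{j\notin\{i,k\}}u_{jk},\qquad g=e_i+e_k+\sum_{j\notin\{i,k\}}u_{kj}.$$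
By Lemma 3 and Step 1, $\bar f$ is fd and $\bar g$ is bd. The only composable pairs (atom of $g$, atom of $f$) are $(e_i,e_i)$, $(e_k,e_k)$ and $(u_{kj},u_{jk})$, and $u_{kj}\circ u_{jk}=\mathrm{At}_{kk}=\{e_k\}$. So $g;f=e_i+e_k$. All targets in $f$ and all sources in $g$ lie in $\{i,k\}$, so
$$f;g;f=f;(e_i+e_k)=f,\qquad g;f;g=(e_i+e_k);g=g.$$

Let $(x,y)\in\overline{e_i+e_k}=\bar g;\bar f$. Pick $z$ with $(x,z)\in\bar g$, $(z,y)\in\bar f$. Since $\bar g=\bar g;\bar f;\bar g$, pick $a,b$ with
$$(x,a)\in\bar g,\qquad(a,b)\in\bar f,\qquad(b,z)\in\bar g.$$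
Now $(x,z),(b,z)\in\bar g$ and $(x,b)\in U$ by transitivity, so bd gives $(x,b)\in\bar e$. Next, $(a,b)\in\bar f$, $(b,z)\in\bar g$, $(z,y)\in\bar f$ give $(a,y)\in\overline{f;g;f}=\bar f$. Together with $(a,b)\in\bar f$ and $(b,y)\in U$, fd gives $(b,y)\in\bar e$. Hence $(x,y)\in\bar e;\bar e=\overline{e;e}=\bar e$. So $\overline{e_i+e_k}\subseteq\bar e$ for both $k=0$ and $k=4$.

Since $e_i=(e_i+e_0);(e_i+e_4)$, we get $\bar e_i\subseteq\bar e;\bar e=\bar e$. Since $0=e_1;e_2$, we get $\bar0=\bar e_1;\bar e_2\subseteq\bar e;\bar e=\bar e$. Then, as $0=0;(-0)$,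
$$\bar0=\bar0;\overline{-0}\subseteq\bar e;\overline{-0}=\overline{e;(-0)}=\overline{-0},$$
which is disjoint from $\bar0$. So $\bar0=\emptyset$, and $\bar1=\overline{-0}=U\setminus\bar0=U$.

**Step 3.** *Purpose: small atoms behave like partial injections. Claim: for $s$ small, $\bar s$ is fd and bd.*

Let $s\in\mathrm{At}_{ij}$, $f=s+\sum_{k\neq i}e_k$ and $g=s+\sum_{k\ne j}e_k$. By Lemma 3 and Step 1, $\bar f$ is fd and $\bar g$ is bd. Since $s=e_i;f=g;e_j$, Step 2 gives $\bar s=\bar e_i;\bar f\subseteq\bar e;\bar f=\bar f$ and $\bar s=\bar g;\bar e_j\subseteq\bar g;\bar e=\bar g$.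

## 7. The case $U=Y\times Y$, and the failure of reflexivity

The first thing to try is to divide $Y$ by $\bar e$, so that small atoms become bijections. When $U=Y\times Y$ this works at once.

*$\bar e$ is an equivalence relation.* Since $1;e=1$, we have $U;\bar e=U$, so for each $z$ there is $y$ with $(y,z)\in\bar e$. Apply fd of $\bar e$ to $(y,z),(y,z)$ and the pair $(z,z)\in U$: we get $(z,z)\in\bar e$. If $(x,y)\in\bar e$, apply fd to $(x,y),(x,x)\in\bar e$ and $(y,x)\in U$: we get $(y,x)\in\bar e$. Transitivity is $e;e=e$.

*Small atoms become bijections.* If $(x,y)\in\bar e_i$, then $(y,x)\in\bar e$ by Step 2 and symmetry, so $(x,x)\in\bar e_i;\bar e=\bar e_i$ and $(y,y)\in\bar e;\bar e_i=\bar e_i$. So domain and range of $\bar e_i$ are the same set $Y_i$, a union of $\bar e$-classes since $e;e_i=e_i$. For small $s\in\mathrm{At}_{ij}$, the equations $s;1=e_i;1$ and $1;s=1;e_j$ say that $\bar s$ has domain $Y_i$ and range $Y_j$. By fd and bd, and $e;s=s=s;e$, it induces a bijection $\hat s:Y_i/\bar e\to Y_j/\bar e$. Clearly $\hat p$ followed by $\hat q$ is the map of $p\ast q$. If $\hat s=\hat t$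 and $(x,y)\in\bar s$, then $(x,y')\in\bar t$ for some $y'$ with $(y',y)\in\bar e$, so $(x,y)\in\bar t;\bar e=\bar t$. By symmetry $\bar s=\bar t$, so $s=t$. Fixing one $p_1$ and one $q_1$ to identify the three quotients turns these bijections into permutations of one set that realise $T$; the formulas are those of Step 8 below.

Now let $U$ be merely transitive. The argument stops at its first line: fd was applied to the pair $(z,z)$, and $(z,z)$ need not be in $U$. In the representation over $\mathbb Q$ there is no pair $(z,z)$ or $(y,x)$ with $x<y$ to apply it to; $\bar e$ is irreflexive and antisymmetric, and a step along $\bar s$ can never be undone.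

Nor can we simply declare $y,z$ equivalent when they are equal or one of $(y,z),(z,y)$ lies in $\bar e$. That need not be transitive. For an example, glue two copies of $\mathbb Q$ along the negative rationals: $W=\mathbb Q_{<0}\cup(\mathbb Q_{\ge0}\times\{1,2\})$, ordered so that each copy keeps its order and the two branches are incomparable. Colour $W$ by $\chi$ of the underlying rational. For $s<t$ in $W$ the interval $(s,t)$ projects isomorphically onto an interval of $\mathbb Q$, so the formula for $\theta'$ again gives a relativised representation, with $U$ the strict order of $W$. A point $x<0$ has points of its own colour above it in both branches. They are related to $x$ but not to each other, and fd says nothing about them.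

So two things are needed: a supply of points any two of which are $U$-comparable, and a way to move *backwards* along $\bar s$ while only ever going *up* on one side.

## 8. A walk through nested intervals

The idea that resolves this is to let an *interval* play the role of a point. Take a pair $(l,r)\in\bar e_i$: in the example over $\mathbb Q$, two points $l<r$ of the same colour. To follow $s$ forwards, step up from $l$ along $\bar s$. To follow $s$ backwards, step down from $r$ along $\bar s$. Either way the result is a pair $(l',r')$ *inside* the old one: $l'$ is above $l$ and $r'$ is below $r$. We can continue for ever, and all the points visited lie on one chain.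

**Step 4 (moves).** *Purpose: both moves are always possible. Claim: let $s\in\mathrm{At}_{ij}$ be small.*

* *(+) If $(l,r)\in\bar e_i$, there are $l',r'$ with $(l,l')\in\bar s$, $(l',r')\in\bar e_j$, $(r',r)\in U$.*
* *(−) If $(l,r)\in\bar e_j$, there are $l',r'$ with $(l,l')\in U$, $(l',r')\in\bar e_i$, $(r',r)\in\bar s$.*

By Lemma 3(iii) and $\bar1=U$ (Step 2),
$$\bar e_i=\bar e_i;\bar e_i\subseteq\bar e_i;U=\overline{e_i;1}=\overline{s;1}=\overline{s;e_j;1}=\bar s;\bar e_j;U,$$
$$\bar e_j=\bar e_j;\bar e_j\subseteq U;\bar e_j=\overline{1;e_j}=\overline{1;s}=\overline{1;e_i;s}=U;\bar e_i;\bar s.$$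

**Step 5 (the walk).** *Purpose: to perform every finite sequence of moves, infinitely often, always returning to the start in between, on one chain of points.*

Fix distinct small atoms $s_0,t_0$ in the same block $(i_0,j_0)$; this walk will serve to separate these two. As $\theta$ is injective, after possibly swapping them there is $(x,y)\in\bar s_0\setminus\bar t_0$. As $s_0=e_{i_0};s_0$, there is $x'$ with
$$(x,x')\in\bar e_{i_0},\qquad(x',y)\in\bar s_0.$$

For each small $s\in\mathrm{At}_{ij}$ introduce letters $s^+$ (from $i$ to $j$) and $s^-$ (from $j$ to $i$), formally inverse to each other. A *route* is a finite, possibly empty, composable sequence of letters starting at sort $i_0$. List the nonempty routes as $\omega_1,\omega_2,\dots$ so that each occurs infinitely often. Let $\sigma_1\sigma_2\cdots$ be the infinite composable sequence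
$$\omega_1\omega_1^{-1}\omega_2\omega_2^{-1}\omega_3\omega_3^{-1}\cdots,$$
and let $j(n)\in\{1,2,3\}$ be the sort reached after $n$ letters, with $j(0)=i_0$. Put $(l_0,r_0)=(x,x')$. Given $(l_n,r_n)\in\bar e_{j(n)}$, obtain $(l_{n+1},r_{n+1})\in\bar e_{j(n+1)}$ by the move of Step 4 for the letter $\sigma_{n+1}$: move (+) if $\sigma_{n+1}=s^+$, move (−) if $\sigma_{n+1}=s^-$.

For example, let $i_0=1$ and $\omega_1=p^+$. Over $\mathbb Q$, if $l_0,r_0$ have colour $(g,1)$, the moves $p^+,p^-$ produce
$$l_0<l_1<l_2<r_2<r_1<r_0\quad\text{with colours}\quad(g,1),\ (g\alpha(p),2),\ (g,1),\ (g,1),\ (g\alpha(p),2),\ (g,1).$$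
After $p^+p^-$ we are back at the original colour, with a smaller interval.

Let $\mathcal C$ be the formal chain $L_0<L_1<L_2<\cdots<R_2<R_1<R_0$, with $\mathrm{pos}(L_n)=l_n$ and $\mathrm{pos}(R_n)=r_n$. (The elements of $\mathcal C$ are formal because the $l_n,r_n$ may repeat.) We have $(l_n,l_{n+1}),(l_n,r_n),(r_{n+1},r_n)\in U$, so transitivity gives
$$(\mathrm{pos}\,a,\mathrm{pos}\,b)\in U\quad\text{whenever }a<b\text{ in }\mathcal C;$$
for $L_n<R_m$ pass through $L_k,R_k$ with $k=\max(n,m)$. For $a<b$ let
$$\tau(a,b)=\{g\in\mathfrak A(T):(\mathrm{pos}\,a,\mathrm{pos}\,b)\in\bar g\}.$$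
This set contains exactly one of $g,-g$ for each $g$. If $a<b<c$, $g\in\tau(a,b)$ and $h\in\tau(b,c)$, then $g;h\in\tau(a,c)$.

## 9. From the walk to permutations

**Step 6 (quotient).** *Purpose: on the chain, where everything is comparable, divide by $\bar e$ after all, and make each small $s$ a partial injection.* Define $a\equiv b$ iff $a=b$ or $e\in\tau(\min(a,b),\max(a,b))$.

*$\equiv$ is an equivalence relation.* It is reflexive and symmetric by definition. For $a<b<c$, if two of the three pairs are $\equiv$-related, so is the third. If $(a,c)$ is missing, use $e;e=e$. If $(b,c)$ is missing, use fd of $\bar e$ on $(\mathrm{pos}\,a,\mathrm{pos}\,b),(\mathrm{pos}\,a,\mathrm{pos}\,c)\in\bar e$. If $(a,b)$ is missing, use bd of $\bar e$. In the last two cases the needed pair is in $U$ because $\mathcal C$ is a chain.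

*Invariance: if $a<b$, $a'<b'$, $a\equiv a'$, $b\equiv b'$, then $\tau(a,b)=\tau(a',b')$.* Let $m=\min(a,a')$, $M=\max(b,b')$, so $m\le a<b\le M$. Either $m=a$, or $m<a$ and $e\in\tau(m,a)$. Either $M=b$, or $b<M$ and $e\in\tau(b,M)$. As $e;g=g=g;e$, we get $\tau(a,b)\subseteq\tau(m,M)$. Both sets contain exactly one of $g,-g$ for each $g$, so they are equal. Likewise $\tau(a',b')=\tau(m,M)$.

Let $K=\mathcal C/{\equiv}$. By Step 2, $(l_n,r_n)\in\bar e_{j(n)}\subseteq\bar e$, so $L_n\equiv R_n$. Let $\kappa_n$ be their class. Thus $K=\{\kappa_n:n\ge0\}$, and every class contains some $L$ and some $R$. For $\kappa,\kappa'\in K$ (possibly equal) let $\mathsf T(\kappa,\kappa')=\tau(a,b)$ for any $a<b$ with $a\in\kappa$, $b\in\kappa'$. Such $a,b$ exist, an $L$ from $\kappa$ and an $R$ from $\kappa'$, and by invariance the value does not depend on the choice.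

*If $Y$ is finite, then $K$ is finite.* If $n<m$ and $l_n=l_m$, then $L_m<R_n$ and $(\mathrm{pos}\,L_m,\mathrm{pos}\,R_n)=(l_n,r_n)\in\bar e$, so $\kappa_m=\kappa_n$. So $|K|\le|Y|$.

*For small $s$, the relation $s^{\ast}=\{(\kappa,\kappa'):s\in\mathsf T(\kappa,\kappa')\}$ is an injective partial map on $K$.* Suppose $(\kappa,\kappa'),(\kappa,\kappa'')\in s^{\ast}$ with $\kappa'\ne\kappa''$. Choose elements $L\in\kappa$, $R'\in\kappa'$, $R''\in\kappa''$, of $L$-kind and $R$-kind as indicated, say with $R'<R''$. Then $s\in\tau(L,R')\cap\tau(L,R'')$, and fd of $\bar s$ (Step 3) gives $R'\equiv R''$, a contradiction. Dually, suppose $(\kappa',\kappa),(\kappa'',\kappa)\in s^{\ast}$ with $\kappa'\ne\kappa''$. Choose $L'\in\kappa'$, $L''\in\kappa''$, $R\in\kappa$, say with $L'<L''$. Then bd of $\bar s$ gives $L'\equiv L''$, a contradiction.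

**Step 7 (recurrence).** *Purpose: find subsets on which these partial maps are total bijections, and show that they multiply as the table says.* Put $(s^+)^{\ast}=s^{\ast}$ and $(s^-)^{\ast}=(s^{\ast})^{-1}$. For a sequence $\omega$ of letters let $\omega^{\ast}$ be the composite, acting on the right. Then $(\omega^{-1})^{\ast}=(\omega^{\ast})^{-1}$.

If $\sigma_{n+1}=s^+$, then $s\in\tau(L_n,L_{n+1})$. If $\sigma_{n+1}=s^-$, then $s\in\tau(R_{n+1},R_n)$. In both cases
$$\kappa_{n+1}=\kappa_n\sigma_{n+1}^{\ast}.$$
Let $N_k$ be the number of letters preceding the block $\omega_k\omega_k^{-1}$, so $N_1=0$. Then $\kappa_{N_{k+1}}=\kappa_{N_k}\omega_k^{\ast}(\omega_k^{\ast})^{-1}=\kappa_{N_k}$, because $\omega_k^{\ast}$ is an injective partial map. So $\kappa_{N_k}=\kappa_0$ for all $k$, and $\kappa_{N_k+|\omega_k|}=\kappa_0\omega_k^{\ast}$. Each nonempty route is $\omega_k$ for infinitely many $k$, and for the empty route we have $\kappa_0=\kappa_{N_k}$ for all $k$. Hence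
$$\text{for every route }\omega,\ \kappa_0\omega^{\ast}\text{ is defined and equals }\kappa_n\text{ for infinitely many }n.\tag{2}$$

For $i=1,2,3$ let $K_i=\{\kappa_0\omega^{\ast}:\omega\text{ a route ending at }i\}$. Each $K_i$ is nonempty, since $P,Q\neq\emptyset$ lets routes reach every sort in $\{1,2,3\}$. Let $s\in\mathrm{At}_{ij}$ be small. Appending $s^+$ to routes ending at $i$ and using (2) shows that $s^{\ast}$ is defined on all of $K_i$ with values in $K_j$. Appending $s^-$ to routes ending at $j$ shows that $(s^{\ast})^{-1}$ is defined on all of $K_j$ with values in $K_i$. So $s^{\ast}$ restricts to a bijection $\hat s:K_i\to K_j$.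

*$\hat p\,\hat q=\widehat{p\ast q}$.* Let $\kappa\in K_1$, $\kappa'=\kappa\hat p$, $\kappa''=\kappa'\hat q$. To compose we need representatives of $\kappa,\kappa',\kappa''$ in *increasing* order. Choose $L_n\in\kappa$; then, by (2), choose $m>n$ with $L_m\in\kappa'$; then choose $R_k\in\kappa''$. So $L_n<L_m<R_k$, with $p\in\tau(L_n,L_m)$ and $q\in\tau(L_m,R_k)$, whence $p\ast q=p;q\in\tau(L_n,R_k)$. That is, $\kappa''=\kappa\,\widehat{p\ast q}$.

*$\hat s_0\neq\hat t_0$.* We have $\kappa_0\in K_{i_0}$ via the empty route. Let $\kappa'=\kappa_0\hat s_0$ and choose, by (2), $m>0$ with $L_m\in\kappa'$. Then $s_0\in\tau(L_0,L_m)$, so $(x,l_m)\in\bar s_0$; and $(x,y)\in\bar s_0$. Also $(l_m,y)\in U$, since $(l_m,r_0)\in U$, $r_0=x'$ and $(x',y)\in U$. By fd of $\bar s_0$, $(l_m,y)\in\bar e$. If $\kappa_0\hat t_0=\kappa'$, then $(x,l_m)\in\bar t_0$, so $(x,y)\in\bar t_0;\bar e=\overline{t_0;e}=\bar t_0$, contradicting the choice of $(x,y)$. So $\kappa_0\hat t_0\neq\kappa_0\hat s_0$.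

**Step 8 (the group).** *Purpose: turn bijections between three sets into elements of one group, then make all maps injective.* Fix $p_1\in P$, $q_1\in Q$ and let $\eta=\hat p_1\hat q_1:K_1\to K_3$. In $H=\mathrm{Sym}(K_1)$, acting on the right, put
$$\alpha(p)=\hat p\,\hat p_1^{-1},\qquad\beta(q)=\hat p_1\,\hat q\,\eta^{-1},\qquad\gamma(c)=\hat c\,\eta^{-1}.$$
Then $\alpha(p)\beta(q)=\hat p\,\hat q\,\eta^{-1}=\widehat{p\ast q}\,\eta^{-1}=\gamma(p\ast q)$, and $s_0,t_0$ have different images. The group $H$ is finite if $Y$ is, by Step 6.

These maps separate the chosen pair $s_0,t_0$, but perhaps not others. Do the construction for each of the finitely many unordered pairs of distinct small atoms lying in a common block, and take the direct product of the resulting groups and maps (the trivial group if there is no such pair). The product maps still satisfy $\alpha(p)\beta(q)=\gamma(p\ast q)$, they are injective, and so they realise $T$. The product group is finite if $Y$ is. This proves Proposition 5. $\square$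

## 10. Proofs of Theorems B, A and C

**Proof of Theorem B.** Let $\mathfrak A_I=\mathfrak A(T_I)$. It is a finite unary semigroup by Lemma 2 and is computable from $I$. If $I$ has a refutation in a (finite) group, then $T_I$ is realisable in a (finite) group by Proposition 1(a), and Proposition 4 gives all the memberships.

Conversely, $\mathrm{Lin}\subseteq\mathrm{Rel}$ by definition. A universal representation is a relativised one over the same base, since $a^\theta\cup(-a)^\theta=X\times X$ forces $U=X\times X$. So $\mathrm{Univ}\subseteq\mathrm{Rel}$ and $\mathrm{FUniv}\subseteq\mathrm{FRel}$. If $\mathfrak A_I\in\mathrm{Rel}$ (resp. FRel), Propositions 5 and 1(b) give a refutation of $I$ in a (finite) group. $\square$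

**Two undecidable sets of instances.** Let $\mathrm{Ref}$ (resp. $\mathrm{FRef}$) be the set of instances with a refutation in some group (resp. some finite group).

*Ref is $\Pi^0_1$-hard, in particular undecidable.* A refutation in $H$ is a homomorphism from $G=\langle\mathcal X\mid\mathcal R\rangle$ to $H$ that does not kill $w$. So $(\mathcal X,\mathcal R,w)\in\mathrm{Ref}$ iff $w\neq1$ in $G$. By (NB) the complement of every r.e. set many-one reduces to Ref. (If a presentation has no generators, add a generator $x$ and the relator $x$.)

*FRef is undecidable.* A universal sentence of group theory is effectively equivalent to a finite conjunction of clauses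
$$\forall\bar x\ \Big(\bigwedge_i r_i=1\ \to\ \bigvee_{j=1}^m w_j=1\Big),$$
with $\bar x$ nonempty without loss of generality. The sentence holds in all finite groups iff each clause does. If $m=0$, the clause fails in the trivial group. If $m\ge1$, the clause holds in all finite groups iff for some $j$ the instance $(\bar x,\{r_i\},w_j)$ is not in FRef. Indeed, an assignment in a finite group that falsifies the clause refutes all $m$ instances at once. Conversely, if each instance has a refutation in a finite group $H_j$, the product assignment in $\prod_jH_j$ satisfies all $r_i=1$ and has $w_j\neq1$ for every $j$, because of the $j$-th coordinate; so it falsifies the clause. A decision procedure for FRef would therefore contradict (S).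

**Proof of Theorem A.** By Theorem B, $I\mapsto\mathfrak A_I$ is a many-one reduction of Ref to Rel and of FRef to FRel. Both Ref and FRef are undecidable. $\square$

**Proof of Theorem C.** We prove item 2 first, as item 1 uses it.

(2) Let $\mathrm{Univ}\cap\mathrm{Lin}\subseteq\mathcal K\subseteq\mathrm{Rel}$. By Theorem B(1), $I\in\mathrm{Ref}$ implies $\mathfrak A_I\in\mathrm{Univ}\cap\mathrm{Lin}\subseteq\mathcal K$, and $\mathfrak A_I\in\mathcal K\subseteq\mathrm{Rel}$ implies $I\in\mathrm{Ref}$. So Ref many-one reduces to $\mathcal K$. Likewise, if $\mathrm{FUniv}\subseteq\mathcal K\subseteq\mathrm{FRel}$, Theorem B(2) reduces FRef to $\mathcal K$.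

(1) Hardness of Rel and non-recursiveness of FRel follow from (2). FRel is r.e.: search through all finite bases and maps. For Rel, given finite $A$, let $\sigma_A$ be the sentence in binary predicates $S_a$ ($a\in A$) that is the conjunction of

* $\forall xy\,(S_{a;b}xy\leftrightarrow\exists z(S_axz\wedge S_bzy))$ for all $a,b$;
* $\forall xy\,(S_{-a}xy\leftrightarrow(\bigvee_bS_bxy\wedge\neg S_axy))$ for all $a$;
* $\exists xy\,\neg(S_axy\leftrightarrow S_bxy)$ for $a\neq b$.

Its models are exactly the relativised representations over nonempty bases. Adding an isolated point to a base changes none of the relations, nor $U$, so it preserves a relativised representation, and empty bases cause no loss. So $A\in\mathrm{Rel}$ iff $\sigma_A$ is satisfiable. By Gödel's completeness theorem $\sigma_A$ is unsatisfiable iff $\neg\sigma_A$ is provable, which is an r.e. condition. So Rel is $\Pi^0_1$.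

(3) Expand $\mathfrak A_I$ by union, intersection, inclusion, $0$, $1$, $1'=e$, $D(a)=\sum\{e_i:a\text{ has an atom with source }i\}$, and $R(a)=\sum\{e_j:a\text{ has an atom with target }j\}$. Take the $\Sigma$-reduct $\mathfrak A_I^\Sigma$. The universal representation of Proposition 4 interprets all these symbols in the standard way; for $D$ and $R$ this holds because each atom of block $(i,j)$ is represented with domain $X_i$ and range $X_j$, and $e_i$ is the identity on $X_i$. So $I\in\mathrm{Ref}$ (resp. FRef) implies $\mathfrak A_I^\Sigma\in\mathcal K$. Conversely $\mathfrak A_I^\Sigma\in\mathcal K$ implies $\mathfrak A_I\in\mathrm{Rel}$ (resp. FRel), which implies $I\in\mathrm{Ref}$ (resp. FRef) by Theorem B. So $\mathcal K$ is undecidable.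

(4) A single first-order sentence can be evaluated on finite structures, so finite axiomatisability would make Rel decidable, against Theorem A. If $\mathrm{FRel}=\mathrm{Rel}$, this set would be both r.e. and co-r.e. by (1), hence decidable, again a contradiction. Explicitly, if $w\neq1$ in $G=\langle\mathcal X\mid\mathcal R\rangle$ but $w$ is trivial in every finite quotient of $G$, then $I=(\mathcal X,\mathcal R,w)$ has a refutation in $G$ but in no finite group, because a refutation in a finite group $H$ maps $G$ onto a finite subgroup of $H$ in which $w$ survives. So $\mathfrak A_I\in\mathrm{Rel}\setminus\mathrm{FRel}$ by Theorem B. $\square$
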